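\title{Non-surjectivity of the total Clifford invariant in cohomological dimension three}

\begin{abstract}
Let $X$ be a regular integral scheme on which $2$ is invertible. The total Clifford invariant maps Witt classes of line-bundle-valued quadratic forms of even rank and trivial discriminant on $X$ to the $2$-torsion ${}_2\mathrm{Br}(X)$ of the Brauer group. Auel asked whether this map is surjective whenever the function field $K$ of $X$ satisfies $cd_2(K)\le 3$. We show that it is not: there is a smooth projective complex threefold, an isotrivial family of abelian surfaces over a curve, for which surjectivity fails, and it keeps failing over every nonempty open subset of the base curve and on the generic fiber. The proof uses a quadratic condition on Clifford invariants in cohomology modulo $2$. On a family of abelian surfaces this condition is controlled by the obstruction to refining a monodromy-invariant alternating form modulo $2$ to a monodromy-invariant quadratic form. We also prove that for noetherian $X$ with $cd_2(K)\le 2$ forms with values in $\mathcal O_X$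 suffice to produce all of ${}_2\mathrm{Br}(X)$.
\end{abstract}

\section{The question and the answer}

Throughout, $X$ is a regular integral scheme on which $2$ is invertible, with function field $K$, and $\mathrm{Br}(X)$ is the group of classes of Azumaya algebras on $X$. Since $X$ is regular and integral, $\mathrm{Br}(X)\to\mathrm{Br}(K)$ is injective.

\subsection{Line-bundle-valued forms and their Clifford invariants}

Over a field of characteristic different from $2$, Merkurjev's theorem says that every $2$-torsion Brauer class is the Clifford invariant of an even-dimensional quadratic form. Suppose now that $\alpha\in{}_2\mathrm{Br}(X)$. A form over $K$ with Clifford invariant $\alpha_K$ may degenerate along divisors of $X$, although $\alpha$ itself does not ramify there. The question is whether one can find forms that are regular on all of $X$. Since the even Clifford algebra is defined for forms with values in any line bundle, all line bundles are admitted.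

For a line bundle $L$ on $X$, a (regular) \emph{$L$-valued quadratic form} is a triple $(\mathcal E,q,L)$, where $\mathcal E$ is a vector bundle and $q:\mathcal E\to L$ is a quadratic map whose associated bilinear form $\mathcal E\otimes\mathcal E\to L$ induces an isomorphism $\mathcal E\cong\mathcal Hom(\mathcal E,L)$. The form is \emph{metabolic} if it has a Lagrangian, i.e.\ a subbundle equal to its own orthogonal complement. Let $W(X,L)$ be the Witt group: the Grothendieck group of isometry classes of $L$-valued forms modulo metabolic forms. Tensoring with the canonical $N^{\otimes2}$-valued form on a line bundle $N$ gives a canonical isomorphism $W(X,L)\cong W(X,L\otimes N^{\otimes2})$. So we fix one representative $L$ for each class in $\mathrm{Pic}(X)/2\,\mathrm{Pic}(X)$ and put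
\[
W_{\mathrm{tot}}(X)=\bigoplus_{[L]\in\mathrm{Pic}(X)/2\,\mathrm{Pic}(X)}W(X,L).
\]

Let $I^1(X,L)\subset W(X,L)$ be the subgroup of classes of even rank. For a form of even rank the center $Z$ of the even Clifford algebra $C_0(\mathcal E,q,L)$ is an \'etale quadratic $\mathcal O_X$-algebra, and its class defines a homomorphism, the discriminant,
\[
e^1:I^1(X,L)\to H^1_{\mathrm{et}}(X,\mathbb Z/2).
\]
Let $I^2(X,L)$ be its kernel. It consists of the classes of even-rank forms with $Z\cong\mathcal O_X\times\mathcal O_X$. For such a form $C_0\cong C_0^+\times C_0^-$ is a product of two Azumaya algebras. They have the same class in ${}_2\mathrm{Br}(X)$, because they do so over $K$. Sending $q$ to this class gives a homomorphism $e^2:I^2(X,L)\to{}_2\mathrm{Br}(X)$. Put $I^2_{\mathrm{tot}}(X)=\bigoplus_{[L]}I^2(X,L)$. The \emph{total Clifford invariant}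
\[
e^2:I^2_{\mathrm{tot}}(X)\longrightarrow{}_2\mathrm{Br}(X)
\]
is the sum of these maps. An element of its image is thus a sum of Clifford invariants of forms with values in possibly different line bundles.

\subsection{The question}

The map $e^2$ is known to be surjective when $X$ is a smooth curve over a local field or a surface over a finite or pseudo-finite field. Auel \cite{Auel} asks:

\begin{quote}
\emph{If $cd_2(K)\le3$, is $e^2:I^2_{\mathrm{tot}}(X)\to{}_2\mathrm{Br}(X)$ surjective?}
\end{quote}

The answer is no.

\begin{theorem}\label{thm:main}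
There are a smooth projective complex threefold $X$, a smooth morphism $f:X\to B$ onto a smooth projective curve (an isotrivial abelian scheme of relative dimension $2$), and a class $\alpha\in{}_2\mathrm{Br}(X)$ such that:
\begin{enumerate}
\item $\alpha\notin e^2(I^2_{\mathrm{tot}}(X))$;
\item for every nonempty open $U\subset B$, with $X_U=f^{-1}(U)$, one has $\alpha|_{X_U}\notin e^2(I^2_{\mathrm{tot}}(X_U))$;
\item for the generic fiber $X_\eta$, an abelian surface over $\mathbb C(B)$, one has $\alpha|_{X_\eta}\notin e^2(I^2_{\mathrm{tot}}(X_\eta))$.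
\end{enumerate}
\end{theorem}

In each case the function field is $\mathbb C(X)$, which has transcendence degree $3$ over $\mathbb C$ and hence $cd_2=3$. For noetherian $X$ the bound $3$ is the first at which failure occurs:

\begin{theorem}\label{thm:low}
Let $X$ be noetherian, regular and integral, with $2$ invertible and $cd_2(K)\le2$. Then already $e^2:I^2(X,\mathcal O_X)\to{}_2\mathrm{Br}(X)$ is surjective.
\end{theorem}

\subsection{The mechanism}\label{sec:mechanism}

On a smooth complex variety $Y$ a class in ${}_2\mathrm{Br}(Y)$ has lifts to $H^2(Y,\mathbb F_2)$, unique up to Chern classes of line bundles. Section~\ref{sec:condition} shows that a Clifford invariant of an $L$-valued form has a lift $\beta$ for which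
\begin{equation}\label{eq:cond}
\beta^2+\beta\,c_1(L)\ \text{ is algebraic, i.e.\ lies in the image of } CH^2(Y)\to H^4(Y,\mathbb F_2).
\end{equation}
So we look for a threefold on which squares of degree-$2$ classes fail to be algebraic. There are two difficulties. First, only few classes may be algebraic, but ${}_2\mathrm{Br}$ must be large. Second, condition \eqref{eq:cond} is not additive in $\beta$, whereas the image of $e^2$ is a group to which all line bundles contribute. We must therefore confine all solutions of \eqref{eq:cond} to one proper subgroup.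

Consider a family of abelian surfaces $A$ over a curve, with monodromy acting on $V=H_1(A,\mathbb F_2)$. Let $b\in H^2(\,\cdot\,,\mathbb F_2)$ restrict on the fiber to an invariant alternating form $\varphi\in\Lambda^2V^*$ that lifts to an invariant integral form. On the fiber $b^2$ is zero, since an integral alternating form $E$ has $E\wedge E$ divisible by $2$. So $b^2$ lies in the next step of the Leray filtration. Section~\ref{sec:torus} computes it, after removing points from the base and under a mild torsion hypothesis:
\[
b^2=\varphi\wedge\delta(\varphi),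
\]
where $\delta(\varphi)$ is the obstruction to finding a quadratic form $q$ on $V$ that has polar form $\varphi$ and is invariant under monodromy. With trivial monodromy there is no obstruction. The construction in Sections~\ref{sec:hurwitz} and~\ref{sec:threefold} uses the units of the Hurwitz quaternions as monodromy group. For it the invariant alternating forms come with an additive parameter $\kappa\in\mathbb F_4$ such that $\delta(\varphi)=0$ exactly if $\kappa(\varphi)=0$. The complex structure is chosen so that the Hodge structures leave almost no algebraic classes (Section~\ref{sec:algebraic}). The term $\beta c_1(L)$ then weakens the condition only from $\kappa=0$ to $\kappa\in\{0,\kappa_0\}$ for a single $\kappa_0$, and this is a proper subgroup of $\mathbb F_4$. Section~\ref{sec:proof} concludes, and Section~\ref{sec:low} proves Theorem~\ref{thm:low}.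

\section{A quadratic condition on Clifford invariants}\label{sec:condition}

For a smooth complex variety $Y$ we write $H^*(Y,\,\cdot\,)$ for the singular cohomology of $Y(\mathbb C)$ and identify $H^2(Y,\mathbb F_2)$ with $H^2_{\mathrm{et}}(Y,\mu_2)$. Let $A(Y)\subset H^4(Y,\mathbb F_2)$ be the image of $CH^2(Y)$. The Kummer sequence gives an exact sequence
\begin{equation}\label{eq:kummer}
\mathrm{Pic}(Y)\xrightarrow{\ c_1\ }H^2(Y,\mathbb F_2)\longrightarrow{}_2H^2_{\mathrm{et}}(Y,\mathbb G_m)\longrightarrow0,
\end{equation}
and ${}_2\mathrm{Br}(Y)\subset{}_2H^2_{\mathrm{et}}(Y,\mathbb G_m)$.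

\begin{proposition}\label{prop:condition}
If $q\in I^2(Y,L)$, there is $\beta\in H^2(Y,\mathbb F_2)$ mapping to $e^2(q)$ with $\beta^2+\beta\,c_1(L)\in A(Y)$.
\end{proposition}

\begin{example}[Quaternion algebras]
The smallest case shows where the square comes from. Let $D$ be an Azumaya algebra of rank $4$ on $Y$, with reduced norm $\mathrm{Nrd}:D\to\mathcal O_Y$. The map $x\mapsto\bigl(\begin{smallmatrix}0&x\\ \bar x&0\end{smallmatrix}\bigr)$ identifies the Clifford algebra of $(D,\mathrm{Nrd})$ with $M_2(D)$ and $C_0$ with the diagonal $D\times D$, so $e^2(\mathrm{Nrd})=[D]$. The algebra $D$ is given by a $PGL_2$-torsor. Since $PGL_2(\mathbb C)$ is homotopy equivalent to $SO(3)$, the ring $H^*(\mathrm BPGL_2,\mathbb F_2)$ is $\mathbb F_2[w_2,w_3]$, and $w_2$ is the obstruction to lifting to $SL_2$. Hence $w_2$ pulls back to a lift $\beta$ of $[D]$. A maximal torus of $PGL_2$ acts on $M_2$ with weights $0,0,x,-x$, where $x$ generates its character group. On it $c_2$ of the representation $M_2$ is $-x^2$, and $w_2$ is $x$ modulo $2$. As $w_2^2$ spans $H^4(\mathrm BPGL_2,\mathbb F_2)$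 and restricts to $x^2\neq0$, we get $\beta^2=c_2(D)$ modulo $2$, which is algebraic.
\end{example}

The general proof is the same computation for the group of proper similitudes, with the multiplier responsible for $c_1(L)$: we prove an identity between $\beta$, $c_1(L)$ and the Chern class $c_2$ on the classifying space by restricting to a maximal torus, and we then check that $\beta$ lifts the Clifford invariant.

\begin{proof}[Proof of Proposition~\ref{prop:condition}]
\emph{Reduction to a principal bundle.} Since $q\perp-q$ is metabolic, $[q_1]-[q_2]=[q_1\perp-q_2]$, so every Witt class is the class of a form. Adding hyperbolic planes $\mathcal O_Y\oplus L$, we represent $q$ by a form $(\mathcal E,q,L)$ of rank $2n$ with $n\ge3$. \'Etale locally, after trivializing $L$, it is isometric to the split form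
\[
W\oplus W',\qquad W=\langle e_1,\dots,e_n\rangle,\quad W'=\langle f_1,\dots,f_n\rangle,
\]
with $W,W'$ isotropic and $e_i,f_j$ paired to $\delta_{ij}$. So it is given by an \'etale torsor under the group $GO_{2n}$ of similitudes of the split form, and a splitting of $Z$ reduces the structure group to the connected group $GSO_{2n}$ of proper similitudes. \'Etale maps are local isomorphisms analytically, so we obtain a principal $GSO_{2n}(\mathbb C)$-bundle on $Y(\mathbb C)$, i.e.\ a map $Y(\mathbb C)\to\mathrm BGSO_{2n}$. Let $m:GSO_{2n}\to\mathbb G_m$ be the multiplier, so that $q(gv)=m(g)q(v)$; then $L$ is the line bundle associated to $m$.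

\emph{Degree $2$.} Let $T_0=\{\mathrm{diag}(x_1,\dots,x_n,mx_1^{-1},\dots,mx_n^{-1})\}$ be the maximal torus. Its cocharacter group is $\mathbb Z^n\oplus\mathbb Z$, in coordinates $(x_1,\dots,x_n,m)$. The coroots are the vectors $\pm\epsilon_i\pm\epsilon_j$ $(i\ne j)$ of $\mathbb Z^n$; they span $D_n=\{x\in\mathbb Z^n:\sum x_i\text{ even}\}$. Hence $\pi_1(GSO_{2n})=\mathbb Z^n/D_n\oplus\mathbb Z=\mathbb Z/2\oplus\mathbb Z$. As $\mathrm BGSO_{2n}$ is simply connected, $H^2(\mathrm BGSO_{2n},\mathbb F_2)=\mathrm{Hom}(\pi_1(GSO_{2n}),\mathbb F_2)$ has a basis $\beta,\gamma$ with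
\[
\beta|_{T_0}=\sum x_i,\qquad\gamma|_{T_0}=m .
\]
In particular $\gamma$ pulls back to $c_1(L)$ modulo $2$ on $Y$. We denote the pullback of $\beta$ to $Y$ again by $\beta$.

\emph{Degree $4$: the map $H^4(\mathrm BGSO_{2n},\mathbb F_2)\to H^4(\mathrm BT_0,\mathbb F_2)$ is injective.} Let $z$ be in the kernel. Consider the Serre spectral sequence of $\mathrm BSO_{2n}\to\mathrm BGSO_{2n}\xrightarrow{m}\mathrm B\mathbb G_m$. We have $H^*(\mathrm BSO_{2n},\mathbb F_2)=\mathbb F_2[w_2,\dots,w_{2n}]$, and on the torus of $SO_{2n}$, which is the subtorus $m=1$ of $T_0$, one has $w=\prod(1+x_i)$. So $w_2^2$ and $w_4$, which span $H^4$, restrict to $\sum x_i^2$ and $\sum_{i<j}x_ix_j$, which are linearly independent. Since $z$ vanishes on $T_0$, this gives $z|_{\mathrm BSO_{2n}}=0$. Moreover $\beta|_{\mathrm BSO_{2n}}=w_2$, as both restrict to $\sum x_i$. The remaining terms of total degree $4$ are $E_2^{1,3}=E_2^{3,1}=0$, $E_2^{2,2}=\mathbb F_2\,\gamma w_2$ and $E_2^{4,0}=\mathbb F_2\gamma^2$. Hence $z=a\gamma\beta+b\gamma^2$ with $a,b\in\mathbb F_2$. On $T_0$ this is $am\sum x_i+bm^2$,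 so $a=b=0$.

\emph{The Chern class.} On $T_0$ the standard representation has weights $x_i$ and $m-x_i$. So its Chern class, which pulls back to $c(\mathcal E)$ on $Y$, is
\[
c|_{T_0}=\prod(1+x_i)(1+m-x_i)=\prod\bigl(1+m+x_i(m-x_i)\bigr).
\]
Modulo $2$ this gives $c_2|_{T_0}=\binom n2m^2+m\sum x_i+\sum x_i^2$. By injectivity, $c_2=\beta^2+\beta\gamma+\binom n2\gamma^2$ in $H^4(\mathrm BGSO_{2n},\mathbb F_2)$. On $Y$ both $c_2(\mathcal E)$ and $c_1(L)^2$ lie in $A(Y)$. Hence so does $\beta^2+\beta c_1(L)$.

\emph{The Brauer class.} It remains to see that $\beta$ maps to $e^2(q)$. For the split form the Clifford algebra acts on $\Lambda W$, with $W$ acting by exterior multiplication and $W'\cong W^*$ by contraction, and $C_0^+=\mathrm{End}(\Lambda^{ev}W)$. Put $N=\dim\Lambda^{ev}W=2^{n-1}$. A proper similitude $g$ acts on $C_0$ by $vw\mapsto m(g)^{-1}g(v)g(w)$. This is compatible with the relation $v^2=q(v)$, and it preserves $C_0^+$ since $GSO_{2n}$ is connected. So $C_0^+$ on $Y$ is given by a $PGL_N$-torsor induced by a homomorphism $GSO_{2n}\to PGL_N$. On $e_ie_j$,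 $e_if_j$, $f_if_j$ the torus $T_0$ has weights $x_i+x_j-m$, $x_i-x_j$, $m-x_i-x_j$. Thus it acts on $\mathrm{End}(\Lambda^{ev}W)$ through conjugation by the diagonal matrix with exponents
\[
\sum_{i\in I}x_i-\frac{|I|}2m,\qquad I\subset\{1,\dots,n\},\ |I|\text{ even}.
\]
Identify $\pi_1(PGL_N)=\mathbb Z/N$ by the sum of exponents. Each $i$ lies in $2^{n-2}$ even subsets, so the induced map $\pi_1(GSO_{2n})\to\mathbb Z/N$ is
\[
2^{n-2}\sum x_i-n2^{n-3}m=\frac N2\sum x_i-\frac{nN}4m,
\]
where $N/4$ is an integer because $n\ge3$. The boundary class of the torsor of $C_0^+$ in $H^2(Y,\mu_N)$, for $1\to\mu_N\to SL_N\to PGL_N\to1$, agrees with its analytic analogue, by functoriality of the boundary along the morphism of sites $Y(\mathbb C)\to Y_{\mathrm{et}}$. The analytic boundary is, up to sign, the pullback of the universal class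
\[
\mathrm{id}\in\mathrm{Hom}(\pi_1(PGL_N),\mathbb Z/N)=H^2(\mathrm BPGL_N,\mathbb Z/N).
\]
So up to sign it is the image of $\beta$ under $\mu_2\subset\mu_N$ minus $\frac{nN}4c_1(L)$. The last term is the Kummer class of a power of $L$ and dies in the Brauer group. Thus $\beta$ maps to $\pm e^2(q)=e^2(q)$.
\end{proof}

\section{Squares on torus bundles}\label{sec:torus}

This section is topological. We work with the group $\Gamma$ that will be the fundamental group of our family over a noncompact base, and we compute squares in $H^*(\Gamma,\mathbb F_2)$.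

\subsection{Setup}\label{sec:setup}
Let $\pi$ be a free group acting on a lattice $T\cong\mathbb Z^4$ by automorphisms of determinant $1$, and let $\Gamma=T\rtimes\pi$, with $(x,g)(y,g')=(x+gy,gg')$. Put $T^*=\mathrm{Hom}(T,\mathbb Z)$, $V=T/2T$, $V^*=\mathrm{Hom}(V,\mathbb F_2)$. The group $\pi$ acts on functions by $(g\cdot f)(x)=f(g^{-1}x)$. Exterior powers of $V^*$ are over $\mathbb F_2$. For $R=\mathbb Z,\mathbb Q,\mathbb F_2$ we have $H^s(T,R)=\Lambda^sT^*\otimes R$. Since $\pi$ is free, $H^r(\pi,\,\cdot\,)=0$ for $r\ge2$, so the Lyndon--Hochschild--Serre spectral sequence reduces to exact sequences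
\begin{equation}\label{eq:lhs}
0\to F^1H^s(\Gamma,R)=H^1(\pi,\Lambda^{s-1}T^*\otimes R)\to H^s(\Gamma,R)\to(\Lambda^sT^*\otimes R)^\pi\to0,
\end{equation}
the second map being restriction to $T$. Multiplicativity of the spectral sequence has two consequences: $F^1\cdot F^1\subset F^2=0$; and for $t\in H^2(\Gamma,R)$ and $y\in F^1$, the product $ty\in F^1$ is, up to sign, the image of $y$ under the coefficient map $t|_T\wedge$. Let $[-1]$ be the automorphism $(x,g)\mapsto(-x,g)$ of $\Gamma$. Its pullback $[-1]^*$ acts as $-1$ on $F^1H^2$ and on $F^1H^4$, and as $1$ on $\Lambda^2T^*$. For $t\in H^2(\Gamma,\mathbb Z)$ define the odd part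
\[
t^-=t-[-1]^*t .
\]
It restricts to $0$ on $T$, so $t^-\in F^1H^2(\Gamma,\mathbb Z)=H^1(\pi,T^*)$.

\subsection{The refinement obstruction}
This subsection concerns only $V$, and here $\pi$ may be any group acting linearly on $V$. Let $\mathrm{Quad}(V)$ be the space of quadratic forms $V\to\mathbb F_2$. Sending $q$ to its polar form $q(x+y)-q(x)-q(y)$ gives a $\pi$-equivariant exact sequence
\[
0\to V^*\to\mathrm{Quad}(V)\to\Lambda^2V^*\to0,
\]
because over $\mathbb F_2$ the quadratic forms with zero polar form are the linear forms. Let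
\[
\delta:(\Lambda^2V^*)^\pi\to H^1(\pi,V^*)
\]
be the connecting homomorphism. So $\delta(\varphi)$ is the class of $g\mapsto g\cdot q-q$ for any $q$ refining $\varphi$, i.e.\ having polar form $\varphi$. It vanishes if and only if $\varphi$ has a $\pi$-invariant refinement.

For a plane $V$ the obstruction always vanishes: $x_1^2+x_1x_2+x_2^2$ takes the value $1$ on all three nonzero vectors of $\mathbb F_2^2$, so it is invariant under $GL_2(\mathbb F_2)$, and it refines the only nonzero alternating form. Dimension $4$ suffices for a nonzero obstruction: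

\begin{example}\label{ex:a4}
Let $\omega$ be a generator of $\mathbb F_4^\times$, let $\mathrm{tr}(u)=u+u^2$ be the trace $\mathbb F_4\to\mathbb F_2$, and let $V=\mathbb F_4^2$ with
\[
\tau(x_1,x_2)=(\omega^2x_1,\omega x_2),\qquad n_1(x_1,x_2)=(x_1+x_2,x_2).
\]
The form $\lambda(x,y)=\mathrm{tr}(x_1y_2+x_2y_1)$ is nondegenerate and invariant under both, since $\omega^2\omega=1$ and $x_2y_2+x_2y_2=0$. Its refinement $q=\mathrm{tr}(x_1x_2)$ is $\tau$-invariant. It is the only $\tau$-invariant refinement, because another one would differ from it by a $\tau$-invariant linear form, and $\tau$ has no eigenvalue $1$. But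
\[
q(n_1x)-q(x)=\mathrm{tr}(x_2^2)=\mathrm{tr}(x_2),
\]
which is not identically zero. So no refinement is invariant under both $\tau$ and $n_1$, and $\delta(\lambda)\ne0$ for every group $\pi$ acting on $V$ through a surjection onto the group generated by $\tau$ and $n_1$. By the next lemma $\lambda\wedge\delta(\lambda)\neq0$ as well.
\end{example}

\begin{lemma}\label{lem:wedge}
Let $\dim V=4$. If $\varphi\in(\Lambda^2V^*)^\pi$ is nondegenerate, then $\varphi\wedge:V^*\to\Lambda^3V^*$ is an isomorphism of $\pi$-modules. In particular it induces an isomorphism $H^1(\pi,V^*)\cong H^1(\pi,\Lambda^3V^*)$.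
\end{lemma}
\begin{proof}
The map is equivariant because $\varphi$ is invariant. In a symplectic basis $\varphi=\xi_1\wedge\xi_2+\xi_3\wedge\xi_4$. The products of $\varphi$ with $\xi_1,\xi_2,\xi_3,\xi_4$ are $\xi_1\wedge\xi_3\wedge\xi_4$, $\xi_2\wedge\xi_3\wedge\xi_4$, $\xi_1\wedge\xi_2\wedge\xi_3$, $\xi_1\wedge\xi_2\wedge\xi_4$, which form a basis of $\Lambda^3V^*$.
\end{proof}

\subsection{The square}
We return to the setup of Section~\ref{sec:setup}. For an integral class $t$ we first compute the odd part $t^-$ modulo $2$, and then express $t^2$ through $t^-$ by comparing $t$ with $[-1]^*t$.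

\begin{proposition}\label{prop:square}
Let $t\in H^2(\Gamma,\mathbb Z)$, $E=t|_T\in\Lambda^2T^*$ and $\varphi=E\bmod2$.
\begin{enumerate}
\item $t^-\bmod2=\delta(\varphi)$ in $F^1H^2(\Gamma,\mathbb F_2)=H^1(\pi,V^*)$.
\item Suppose that $H^1(\pi,\Lambda^3T^*)$ has no $2$-torsion, and that $o\in H^4(\Gamma,\mathbb Z)$ is a class with $[-1]^*o=o$ whose restriction to $T$ generates $\Lambda^4T^*$. Write $E\wedge E=e\cdot o|_T$. Then $e$ is even and $t^2=e\,o+t\,t^-$.
\end{enumerate}
Consequently, under the hypotheses of (2), if $b\in H^2(\Gamma,\mathbb F_2)$ restricts to $\varphi$ on $T$ and $\varphi$ lifts to $(\Lambda^2T^*)^\pi$, then $b^2=\varphi\wedge\delta(\varphi)\in F^1H^4(\Gamma,\mathbb F_2)=H^1(\pi,\Lambda^3V^*)$.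
\end{proposition}

\begin{proof}
(1) The class $t$ corresponds to a central extension $\hat\Gamma$ of $\Gamma$ by $\mathbb Z$. Classes in $H^2(T,\mathbb Z)=\Lambda^2T^*$ are determined by the commutator pairing of the extension. So the restriction of $\hat\Gamma$ to $T$ can be written as $\hat H=\mathbb Z\times T$ with product $(m,x)(n,y)=(m+n+\rho(x,y),x+y)$, where $\rho$ is bilinear and $\rho(x,y)-\rho(y,x)=\pm E(x,y)$. As $\pi$ is free, $\pi\subset\Gamma$ lifts to $\hat\Gamma$ by a homomorphism $s:\pi\to\hat\Gamma$. Conjugation by $s(g)$ is an automorphism of $\hat H$ that fixes $\mathbb Z$ and induces $g$ on $T$, so it has the form $(m,x)\mapsto(m+h_g(x),gx)$. Being an automorphism means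
\begin{equation}\label{eq:hg}
h_g(x+y)-h_g(x)-h_g(y)=D_g(x,y):=\rho(gx,gy)-\rho(x,y).
\end{equation}
In particular $h_g(0)=0$. The section $(x,g)\mapsto(0,x)s(g)$ of $\hat\Gamma\to\Gamma$ satisfies
\[
(0,x)s(g)\,(0,y)s(g')=(0,x)(h_g(y),gy)\,s(gg')=(h_g(y)+\rho(x,gy),\,x+gy)\,s(gg'),
\]
so $t$ is represented by the $2$-cocycle $((x,g),(y,g'))\mapsto\rho(x,gy)+h_g(y)$. Pulling back by $[-1]$ replaces $x,y$ by $-x,-y$. The bilinear term does not change, and $t^-$ is represented by
\[
((x,g),(y,g'))\mapsto h_g^-(y):=h_g(y)-h_g(-y).
\]
The function $h_g^-$ is additive, since $D_g(-x,-y)=D_g(x,y)$. Composing the automorphisms for $g'$ and $g$ gives $h_{gg'}=h_{g'}+h_g\circ g'$. Hence $u(g)=h_g^-\circ g^{-1}$ satisfies $u(gg')=u(g)+g\cdot u(g')$, i.e.\ $u\in Z^1(\pi,T^*)$.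

The map $\xi:\Gamma\to T$, $\xi(x,g)=x$, is a crossed homomorphism. The cocycle of $t^-$ is $\langle u(g),gy\rangle$, which is the cup product of $u$ (inflated to $\Gamma$) with $\xi$ under the pairing $T^*\otimes T\to\mathbb Z$. The inflation of $u$ is represented in the spectral sequence by $[u]\in H^1(\pi,T^*)$, and the class of $\xi$ restricts to $\mathrm{id}\in\mathrm{Hom}(T,T)$. By multiplicativity, $t^-\in F^1H^2=H^1(\pi,T^*)$ is $\pm[u]$.

Now reduce modulo $2$. Setting $y=-x$ in \eqref{eq:hg} gives $h_g(-x)=D_g(x,x)-h_g(x)$, so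
\[
h_g^-(x)=2h_g(x)-D_g(x,x)\equiv q(gx)-q(x),\qquad q(x)=\rho(x,x)\bmod2 .
\]
Here $q$ is a quadratic form on $V$ with polar form $\rho(x,y)+\rho(y,x)\equiv\varphi$. So $u(g)\equiv q-g\cdot q$, which represents $\delta(\varphi)$.

(2) The number $e$ is, up to sign, twice the Pfaffian of $E$, hence even. The class $z=t^2-e\,o$ restricts to $0$ on $T$, so it lies in $F^1H^4$ and $[-1]^*z=-z$. On the other hand $[-1]^*t=t-t^-$ and $(t^-)^2\in F^1\cdot F^1=0$. Hence
\[
-z=[-1]^*z=(t-t^-)^2-e\,o=z-2\,t\,t^-,
\]
so $2z=2\,t\,t^-$ in $F^1H^4=H^1(\pi,\Lambda^3T^*)$. As this group has no $2$-torsion, $z=t\,t^-$.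

For the last statement, let $E\in(\Lambda^2T^*)^\pi$ lift $\varphi$. By \eqref{eq:lhs} there is $t\in H^2(\Gamma,\mathbb Z)$ with $t|_T=E$, and $b=t+y$ modulo $2$ with $y\in F^1$. Then $b^2=t^2+y^2=t^2=t\,t^-$ modulo $2$, as $y^2\in F^1\cdot F^1=0$ and $e$ is even. By (1) this is $\varphi\wedge\delta(\varphi)$.
\end{proof}

\section{The Hurwitz quaternions modulo $2$}\label{sec:hurwitz}

We need a finite group $G$ acting on a rank $4$ lattice that acts modulo $2$ as in Example~\ref{ex:a4}, and whose action commutes with many complex structures. Left multiplication on a quaternion order has the second property, since right multiplications commute with it. The Hurwitz order also has the first.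

\subsection{The group and its reduction}
Let $\mathbb H$ be the real quaternions with reduced norm $N$ and reduced trace $\mathrm{trd}$, let
\[
\omega=\frac{-1+i+j+k}2,\qquad\mathcal H=\mathbb Z+\mathbb Zi+\mathbb Zj+\mathbb Z\omega
\]
be the Hurwitz order, and put $T=\mathcal H$. The group $G=\mathcal H^\times$ has order $24$ and acts on $T$ by left multiplication. The action has determinant $1$, since left multiplication by $g$ has determinant $N(g)^2$; and $-1\in G$. Put $Q_8=\{\pm1,\pm i,\pm j,\pm k\}\subset G$. The element $\omega$ has order $3$, so $Q_8$ and $\omega$ generate $G$. Since $\omega$ permutes $i,j,k$ cyclically by conjugation, $i$ and $\omega$ already generate $G$.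

Let $V=\mathcal H/2\mathcal H$. As $\omega^2+\omega+1=0$, right multiplication by $\mathbb Z[\omega]/2=\mathbb F_4$ makes $V$ an $\mathbb F_4$-plane, and this structure commutes with $G$.

\begin{lemma}\label{lem:V}
Put $v_1=1+i$ and $v_2=1$. Then $V=v_1\mathbb F_4\oplus v_2\mathbb F_4$. In the coordinates $x=v_1x_1+v_2x_2$ the element $\omega\in G$ acts as
\[
\tau:(x_1,x_2)\mapsto(\omega^2x_1,\omega x_2),
\]
and $u\in Q_8$ acts as $n_{a(u)}$, where $n_a:(x_1,x_2)\mapsto(x_1+ax_2,x_2)$ and $a:Q_8\to\mathbb F_4$ is a surjective homomorphism.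
\end{lemma}

\begin{proof}
The map $x\mapsto(1+i)^{-1}x(1+i)$ fixes $i$ and sends $j\mapsto-k$, $k\mapsto j$. For instance $\frac{1-i}2j(1+i)=\frac12(j-k)(1+i)=-k$. Hence it sends $\omega$ to $\frac{-1+i+j-k}2=\omega-k$. So it maps $\mathcal H$ into itself, and onto itself because it preserves volume. Therefore $P:=(1+i)\mathcal H=\mathcal H(1+i)$ is a two-sided ideal, of index $N(1+i)^2=4$, and $P^2=(1+i)^2\mathcal H=2\mathcal H$. All elements of $P$ have even norm, so $1\notin P$, and the ring homomorphism $\mathbb F_4=\mathbb F_2[\omega]\to\mathcal H/P$ is injective, hence an isomorphism. The unit group of $\mathcal H/P$ has order $3$, so the $2$-group $Q_8$ maps trivially to it: $u-1\in P$ for $u\in Q_8$.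

Now $P/2\mathcal H$ is an $\mathbb F_4$-subspace of $V$ of order $16/4=4$. It contains $v_1\ne0$ (the norm $2$ is not divisible by $4$), so $P/2\mathcal H=v_1\mathbb F_4$. Since $v_2\notin P$, the decomposition of $V$ follows. For $u\in Q_8$ we get $uv_2=v_2+v_1a(u)$ with $a(u)\in\mathbb F_4$, and $(u-1)v_1\in P^2=2\mathcal H$ gives $uv_1=v_1$. So $u$ acts as $n_{a(u)}$, and $a$ is a homomorphism. We have $a(i)=1$ as $i-1\equiv1+i$; $a(j)\ne0$ as $N(j-1)=2$; and $a(j)\ne a(i)$ as $N(i-j)=2$. So $a$ is onto. Finally $\omega v_2=v_2\omega$, and, because $k-1\in P$ gives $v_1k=v_1$ in $V$,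
\[
\omega v_1=(1+i)(\omega-k)=v_1\omega-v_1=v_1(\omega+1)=v_1\omega^2 .\qedhere
\]
\end{proof}

By Lemma~\ref{lem:V} the image of $G$ in $GL(V)$ is generated by $\tau$ and all $n_a$, $a\in\mathbb F_4$. Since $\tau$ has no eigenvalue $1$ on $V$, we have $V^\tau=(V^*)^\tau=0$. Since $\Lambda^3V^*\cong V\otimes\Lambda^4V^*$ and $\Lambda^4V^*$ is trivial, also $(\Lambda^3V^*)^\tau=0$.

\begin{lemma}\label{lem:torsion}
For every surjection $\pi\to G$ of groups, $H^1(\pi,T^*)$ and $H^1(\pi,\Lambda^3T^*)$ are torsion-free.
\end{lemma}
\begin{proof}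
Let $M$ be one of the two modules and $\ell$ a prime. By the sequence $0\to M\xrightarrow{\ell}M\to M/\ell\to0$, the $\ell$-torsion of $H^1(\pi,M)$ is a quotient of $(M/\ell)^\pi$. For odd $\ell$ this is $0$ since $-1\in G$ acts on $M$ as $-1$. For $\ell=2$ it is $0$ since $(V^*)^\tau=(\Lambda^3V^*)^\tau=0$.
\end{proof}

\subsection{Invariant alternating forms}
For $p\in\mathrm{Im}\,\mathbb H$ (the pure quaternions) put
\begin{equation}\label{eq:Ep}
E_p(x,y)=\mathrm{trd}(xp\bar y)=\mathrm{trd}(p\,\bar yx).
\end{equation}
This real bilinear form is alternating, since $\overline{xp\bar x}=-xp\bar x$, and $G$-invariant, since $\bar gg=1$ for $g\in G$. The map $p\mapsto E_p$ is injective, because $\bar yx$ takes all values in $\mathbb H$ and the trace form is nondegenerate.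

On $V$ define, with $\mathrm{tr}$ as in Example~\ref{ex:a4} and $\kappa\in\mathbb F_4$,
\[
\lambda_\kappa(x,y)=\mathrm{tr}\bigl(\kappa(x_1y_2+x_2y_1)\bigr),\qquad\varepsilon(x,y)=x_2^2y_2+x_2y_2^2=\mathrm{tr}(x_2^2y_2).
\]

\begin{lemma}\label{lem:Phi}
\begin{enumerate}
\item $\Phi:=(\Lambda^2V^*)^G=\{\lambda_\kappa+\eta\varepsilon:\kappa\in\mathbb F_4,\ \eta\in\mathbb F_2\}$, and $\lambda_\kappa+\eta\varepsilon$ is nondegenerate if and only if $\kappa\ne0$.
\item $(\Lambda^2T^*)^G$ has rank $3$ and maps onto $\Phi$; moreover $(\Lambda^2T^*_{\mathbb R})^G=\{E_p:p\in\mathrm{Im}\,\mathbb H\}$.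
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Write an alternating form as
\[
\sigma_{11}(x_1,y_1)+\sigma_{12}(x_1,y_2)+\sigma_{12}(y_1,x_2)+\sigma_{22}(x_2,y_2)
\]
with $\mathbb F_2$-bilinear $\sigma_{ij}$ and $\sigma_{11},\sigma_{22}$ alternating. Invariance under all $n_a$, evaluated at $x_2=0$, gives $\sigma_{11}(x_1,ay_2)=0$, so $\sigma_{11}=0$. What remains of invariance under $n_a$ is then $\sigma_{12}(ax_2,y_2)=\sigma_{12}(ay_2,x_2)$. Taking $y_2=1$ we get $\sigma_{12}(a,x)=\sigma_{12}(ax,1)=\mathrm{tr}(\kappa ax)$ for some $\kappa\in\mathbb F_4$, because every $\mathbb F_2$-linear form on $\mathbb F_4$ is $u\mapsto\mathrm{tr}(\kappa u)$. Alternating forms on the $\mathbb F_2$-plane $\mathbb F_4$ form a line, so $\sigma_{22}$ is a multiple of $\varepsilon$. Conversely, $\lambda_\kappa$ is invariant under $n_a$ since $\mathrm{tr}(\kappa(ax_2y_2+x_2ay_2))=0$, and under $\tau$ since $\omega^2\omega=1$; $\varepsilon$ is invariant under $n_a$, and under $\tau$ since $\omega^3=1$. These elements generate the action.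

If $\kappa\ne0$ and $x$ is in the radical of $\lambda_\kappa+\eta\varepsilon$, pairing with all $(y_1,0)$ gives $x_2=0$, and then pairing with all $(0,y_2)$ gives $x_1=0$. If $\kappa=0$, then $v_1\mathbb F_4$ lies in the radical.

(2) The group $(\Lambda^2T^*)^G$ is saturated in $\Lambda^2T^*$, so its reduction modulo $2$ injects into $\Phi$, which has dimension $3$ over $\mathbb F_2$. Its rank is the dimension of $(\Lambda^2T_{\mathbb R}^*)^G$, which is at least $3$ because of the forms $E_p$. So both are $3$, and all claims follow.
\end{proof}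

Write $\kappa(\varphi)$ for the parameter $\kappa$ of $\varphi\in\Phi$. The map $\kappa:\Phi\to\mathbb F_4$ is additive and surjective.

\begin{lemma}\label{lem:delta}
Let a group $\pi$ act on $V$ through a surjection $\pi\to G$. For $\varphi\in\Phi$ one has $\delta(\varphi)=0$ if and only if $\kappa(\varphi)=0$.
\end{lemma}

\begin{proof}
Let $\varphi=\lambda_\kappa+\eta\varepsilon$. The form $q=\mathrm{tr}(\kappa x_1x_2)+\eta x_2^3$ refines $\varphi$, since $x_2^3\in\mathbb F_2$ has polar form $x_2^2y_2+x_2y_2^2$. It is $\tau$-invariant, and $n_a\cdot q-q$ is $x\mapsto\mathrm{tr}(\kappa ax_2^2)$. If $\kappa=0$, then $q$ is $G$-invariant and $\delta(\varphi)=0$. Conversely, an invariant refinement of $\varphi$ differs from $q$ by an element of $(V^*)^\tau=0$, so $q$ itself is invariant under $G$. Then $\mathrm{tr}(\kappa ax_2^2)=0$ for all $a,x_2\in\mathbb F_4$, and $\kappa=0$.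
\end{proof}

\section{The threefold}\label{sec:threefold}

\subsection{The base}
Let $B$ be a smooth projective complex curve of genus $2$, with standard generators $a_1,b_1,a_2,b_2$ of $\pi_1(B)$ and the relation $[a_1,b_1][a_2,b_2]=1$. Setting $a_1\mapsto i$, $a_2\mapsto\omega$, $b_1,b_2\mapsto1$ defines a surjection $\pi_1(B)\to G$. Let $C\to B$ be the corresponding connected \'etale $G$-cover.

\subsection{The fiber}
For an odd integer $c$ put
\[
p_0=\frac{i+cj}2,\qquad J=\frac{p_0}{|p_0|},\qquad J^2=-1,
\]
and let $A=\mathbb H/\mathcal H$ with complex structure $x\mapsto xJ$. Left multiplication by $G$ is complex linear and preserves $\mathcal H$, so $G$ acts on $A$ by holomorphic group automorphisms.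

\begin{lemma}\label{lem:A}
\begin{enumerate}
\item $E_{p_0}$ is integral on $\mathcal H$, of odd determinant, and $E_{p_0}$ or $-E_{p_0}$ (depending on the sign convention) is a polarization of $A$. So $A$ is an abelian surface.
\item $A$ is isogenous to the square of an elliptic curve with complex multiplication by $\mathbb Q(\sqrt{-(1+c^2)})$.
\item As $c$ varies over the odd integers, infinitely many fields $\mathbb Q(\sqrt{-(1+c^2)})$ occur.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) By \eqref{eq:Ep}, $E_{p_0}(x,y)=\mathrm{trd}(p_0z)$ with $z=\bar yx\in\mathcal H$. The coordinates $z_0,z_i,z_j,z_k$ of $z$ are all in $\mathbb Z$ or all in $\frac12+\mathbb Z$, so $\mathrm{trd}(p_0z)=-(z_i+cz_j)$ is an integer because $c$ is odd. Since $J$ commutes with $p_0$ and $J\bar J=1$, we have $E_{p_0}(xJ,yJ)=E_{p_0}(x,y)$. Since $p_0\bar J=|p_0|$, the form $E_{p_0}(x,yJ)=|p_0|\,\mathrm{trd}(x\bar y)$ is symmetric and positive definite. These are the Riemann conditions. The form $\mathrm{trd}(x\bar y)$ has determinant $16$ on $\mathbb Z\langle1,i,j,k\rangle$, which has index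 $2$ in $\mathcal H$, so its determinant on $\mathcal H$ is $4$. Right multiplication by $p_0$ has determinant $N(p_0)^2$. Hence
\[
\det E_{p_0}=4N(p_0)^2=\Bigl(\frac{1+c^2}2\Bigr)^2,
\]
which is odd since $1+c^2\equiv2\bmod8$.

(2) Right multiplication by $2p_0=i+cj\in\mathcal H$ preserves $\mathcal H$ and is the complex scalar $\sqrt{-1}\sqrt{1+c^2}$. So $\mathcal H\otimes\mathbb Q$ is a plane over $F_c=\mathbb Q(\sqrt{-(1+c^2)})$ acting by scalars, and $\mathbb H=(\mathcal H\otimes\mathbb Q)\otimes_{F_c}\mathbb C$. Choosing an $F_c$-basis shows that $A$ is isogenous to the square of $\mathbb C/(\mathbb Z+\mathbb Z\sqrt{-(1+c^2)})$.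

(3) Let $\ell\equiv1\bmod4$ be a prime and $c_0^2\equiv-1\bmod\ell$. As $(c_0+\ell)^2+1\equiv c_0^2+1+2c_0\ell\bmod\ell^2$ and $\ell\nmid2c_0$, one of $c_0,c_0+\ell$ is a $c$ for which $1+c^2$ is divisible by $\ell$ exactly once. Adding $\ell^2$ if necessary we may take $c$ odd. Then $\ell$ ramifies in $F_c$. Only finitely many primes ramify in a given field, and there are infinitely many such $\ell$.
\end{proof}

The curve $C$ does not depend on $c$, its Jacobian $J(C)$ has finitely many simple isogeny factors, and elliptic curves with different CM fields are not isogenous. So we may and do \textbf{fix an odd $c$ with $\mathrm{Hom}(J(C),A)=0$}. Since the dual $\hat A$ is isogenous to $A$, also $\mathrm{Hom}(J(C),\hat A)=0$. This choice enters the argument only through the following vanishing, which prevents correspondences between $A$ and $C$ from producing algebraic classes.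

\begin{lemma}\label{lem:hodge}
The Hodge structures $H^1(A,\mathbb Q)\otimes H^1(C,\mathbb Q)(1)$ and $H^3(A,\mathbb Q)\otimes H^1(C,\mathbb Q)(2)$ contain no nonzero Hodge classes.
\end{lemma}
\begin{proof}
Hodge classes in the first are morphisms of Hodge structures $H^1(\hat A)=H^1(A)^\vee(-1)\to H^1(C)$, i.e.\ elements of $\mathrm{Hom}(J(C),\hat A)\otimes\mathbb Q=0$. By $H^3(A)\cong H^1(A)^\vee(-2)$, Hodge classes in the second are morphisms $H^1(A)\to H^1(C)$, i.e.\ elements of $\mathrm{Hom}(J(C),A)\otimes\mathbb Q=0$.
\end{proof}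

\subsection{The family}
Let $X=(A\times C)/G$ for the diagonal action, which is free since it is free on $C$, and let $f:X\to B$ be the projection. Then $X$ is a smooth projective threefold, and $f$ is an abelian scheme with fiber $A$, zero section $o$, and multiplication maps $[m]:X\to X$. The monodromy on $T=H_1(A,\mathbb Z)$ is through the surjection $\pi_1(B)\to G$.

Let $\emptyset\ne U\subsetneq B$ be open, let $C_U\subset C$ be its preimage, and put $\pi=\pi_1(U)$. Then $\pi$ is free, and $\pi\to\pi_1(B)\to G$ is onto. The universal cover of $X_U$ is $\mathbb H\times\tilde U$, where $\tilde U$ is the universal cover of $U$; it is contractible. Using the zero section, we see that $X_U$ is a classifying space of $\Gamma=T\rtimes\pi$, and that $[-1]:X_U\to X_U$ induces $(x,g)\mapsto(-x,g)$. So Section~\ref{sec:torus} applies to $H^*(X_U,R)=H^*(\Gamma,R)$, restriction to $T$ being restriction to a fiber $A$. Let $[o]\in H^4(X_U,\mathbb Z)$ be the class of the zero section. Then $[-1]^*[o]=[o]$ and $[o]|_A=[\mathrm{pt}]$, because $o$ meets each fiber transversally in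 one point. By Lemma~\ref{lem:torsion} all hypotheses of Proposition~\ref{prop:square}(2) hold for the class $[o]$.

\section{Algebraic classes over an open part of the base}\label{sec:algebraic}

Fix $\emptyset\ne U\subsetneq B$ as above. We determine $A(X_U)$ and the Chern classes of line bundles, and then the restrictions to the fiber of the solutions of condition \eqref{eq:cond}. We use repeatedly that pullback along the finite \'etale cover $A\times C_U\to X_U$ is injective on rational cohomology, and that $H^2(C_U,\mathbb Q)=0$.

\begin{lemma}\label{lem:curves}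
$A(X_U)=\mathbb F_2[o]$, and $A(X_U)\cap F^1H^4(X_U,\mathbb F_2)=0$.
\end{lemma}
\begin{proof}
$CH^2(X_U)$ is generated by integral curves $Z\subset X_U$. Let $\bar Z$ be the closure of $Z$ in $X$. The component in $H^3(A,\mathbb Q)\otimes H^1(C,\mathbb Q)$ of the pullback of $[\bar Z]$ to $A\times C$ is a Hodge class, hence $0$ by Lemma~\ref{lem:hodge}. Over $C_U$ the component in $H^2(A,\mathbb Q)\otimes H^2(C,\mathbb Q)$ dies as well. So $[Z]$ pulls back in $H^4(A\times C_U,\mathbb Q)$ to $d\cdot\mathrm{pr}_A^*[\mathrm{pt}]$, where $[Z]|_A=d[\mathrm{pt}]$. The class $[o]$ pulls back to $\mathrm{pr}_A^*[\mathrm{pt}]$. Hence $[Z]-d[o]$ is torsion in $H^4(X_U,\mathbb Z)$. It restricts to $0$ on $A$, so it lies in $F^1H^4(X_U,\mathbb Z)=H^1(\pi,\Lambda^3T^*)$, which is torsion-free by Lemma~\ref{lem:torsion}. Thus $[Z]=d[o]$. The last claim holds since $[o]|_A\ne0$ modulo $2$, while $F^1$ restricts to $0$ on $A$.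
\end{proof}

Next we identify the invariant part of $NS(A)\subset H^2(A,\mathbb Z)=\Lambda^2T^*$. By Lemma~\ref{lem:Phi}, $NS(A)\cap(\Lambda^2T^*)^G$ consists of the integral forms $E_p$ with $E_p(xJ,yJ)=E_p(x,y)$. Since $E_p(xJ,yJ)=E_{JpJ^{-1}}(x,y)$, this means $JpJ^{-1}=p$, i.e.\ $p\in\mathbb Rp_0$. So
\[
NS(A)\cap(\Lambda^2T^*)^G=\mathbb ZE_0,
\]
and $E_{p_0}$ is an integral multiple of $E_0$. Since $\det E_{p_0}$ is odd (Lemma~\ref{lem:A}), so is $\det E_0$. Put $\varphi_0=E_0\bmod2$ and $\kappa_0=\kappa(\varphi_0)$. Then $\varphi_0$ is nondegenerate, so $\kappa_0\ne0$ by Lemma~\ref{lem:Phi} and $\delta(\varphi_0)\neq0$ by Lemma~\ref{lem:delta}. This obstruction prevents odd multiples of $E_0$ from coming from line bundles on $X_U$: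

\begin{lemma}\label{lem:line}
For $L\in\mathrm{Pic}(X_U)$ there is $s\in\mathbb Z$ with $c_1(L)|_A=2sE_0$ and $c_1(L)\bmod2=s\,\delta(\varphi_0)\in F^1H^2(X_U,\mathbb F_2)=H^1(\pi,V^*)$.
\end{lemma}
\begin{proof}
Since $X$ is regular, $L$ extends to $X$; we take Chern classes of the extension on $X$. The class $c_1(L)|_A$ is $\pi$-invariant, hence $G$-invariant, and in $NS(A)$, so $c_1(L)|_A=rE_0$ with $r\in\mathbb Z$. The component of the pullback of $c_1(L)$ to $A\times C$ in $H^1(A,\mathbb Q)\otimes H^1(C,\mathbb Q)$ is a Hodge class, hence $0$ by Lemma~\ref{lem:hodge}. As $H^2(C_U,\mathbb Q)=0$, the rational pullback of $c_1(L)$ to $A\times C_U$ comes from $H^2(A,\mathbb Q)$ and is $[-1]^*$-invariant. So the odd part $c_1(L)^-\in F^1H^2(X_U,\mathbb Z)=H^1(\pi,T^*)$ is torsion, hence $0$ by Lemma~\ref{lem:torsion}. By Proposition~\ref{prop:square}(1), $0=\delta(r\varphi_0)=r\,\delta(\varphi_0)$. As $\delta(\varphi_0)\ne0$, $r=2s$ is even.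

By \eqref{eq:lhs} there is $t_0\in H^2(X_U,\mathbb Z)$ with $t_0|_A=E_0$. The class $d=c_1(L)-s(t_0+[-1]^*t_0)$ restricts to $0$ on $A$, so $[-1]^*d=-d$; it is also $[-1]^*$-invariant, because $c_1(L)^-=0$. Hence $2d=0$, and $d=0$ by Lemma~\ref{lem:torsion}. As $t_0+[-1]^*t_0=2t_0-t_0^-$, reduction modulo $2$ gives $c_1(L)=s\,t_0^-=s\,\delta(\varphi_0)$ by Proposition~\ref{prop:square}(1).
\end{proof}

\begin{proposition}\label{prop:solutions}
Let $b\in H^2(X_U,\mathbb F_2)$ and $\varphi=b|_A\in\Phi$. If $b^2+b\,c_1(L)\in A(X_U)$ for some $L\in\mathrm{Pic}(X_U)$, then $\kappa(\varphi)\in\{0,\kappa_0\}$.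
\end{proposition}
\begin{proof}
By Lemma~\ref{lem:Phi}(2), $\varphi$ lifts to an invariant integral form, so $b^2=\varphi\wedge\delta(\varphi)$ by Proposition~\ref{prop:square}. By Lemma~\ref{lem:line} there is $s\in\mathbb Z$ with $b\,c_1(L)=s\,\varphi\wedge\delta(\varphi_0)$. So
\[
b^2+b\,c_1(L)=\varphi\wedge\delta(\varphi+s\varphi_0)\in F^1H^4(X_U,\mathbb F_2)\cap A(X_U)=0
\]
by Lemma~\ref{lem:curves}. If $\kappa(\varphi)\neq0$, then $\varphi$ is nondegenerate, and Lemma~\ref{lem:wedge} gives $\delta(\varphi+s\varphi_0)=0$. Now Lemma~\ref{lem:delta} and additivity give $\kappa(\varphi)=s\kappa_0$, so $\kappa(\varphi)=\kappa_0$.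
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection{The class $\alpha$}
Choose $\varphi\in\Phi$ with $\kappa(\varphi)\in\mathbb F_4\setminus\{0,\kappa_0\}$, which is possible because $\kappa$ is onto $\mathbb F_4$. We first extend $\varphi$ over the whole of $X$. In the Leray spectral sequence of $f:X\to B$ with $\mathbb F_2$-coefficients, the differentials from $H^0(B,R^2f_*\mathbb F_2)=\Phi$ go to subquotients of $H^2(B,R^1f_*\mathbb F_2)$ and $H^3(B,\mathbb F_2)=0$. By Poincar\'e duality $H^2(B,R^1f_*\mathbb F_2)=H^2(B,V^*)\cong(V^*)_G=(V^G)^*$, which is $0$ since $V^\tau=0$. So $H^2(X,\mathbb F_2)\to\Phi$ is onto. Choose $b\in H^2(X,\mathbb F_2)$ with $b|_A=\varphi$, and let $\alpha\in{}_2H^2_{\mathrm{et}}(X,\mathbb G_m)$ be its image under \eqref{eq:kummer}.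

\subsection{The class $\alpha$ lies in $\mathrm{Br}(X)$}
The map $[2]^*$ acts as $2^s$ on $R^sf_*\mathbb F_2$, so it kills the graded pieces of $H^2(X,\mathbb F_2)$ coming from $H^0(B,R^2f_*\mathbb F_2)$ and $H^1(B,R^1f_*\mathbb F_2)$. Hence $[4]^*b=[2]^*[2]^*b$ lies in the image of $H^2(B,\mathbb F_2)$, which is generated by the class of a point. This class is algebraic, so $[4]^*\alpha=0$ by \eqref{eq:kummer}.

The map $[4]:X\to X$ is finite \'etale. Recall that a class in $H^2_{\mathrm{et}}(X,\mathbb G_m)$ is trivial if and only if there is an invertible sheaf twisted by it, and that the endomorphism algebra of a locally free $\alpha$-twisted sheaf of finite positive rank is an Azumaya algebra of class $\pm\alpha$. Since $[4]^*\alpha=0$, there is an invertible $[4]^*\alpha$-twisted sheaf. Its pushforward along $[4]$ is a locally free $\alpha$-twisted sheaf of finite positive rank. So $\pm\alpha=\alpha$ lies in ${}_2\mathrm{Br}(X)$.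

\subsection{It is not a sum of Clifford invariants}
\emph{Part (2) for $U\neq B$.} Let $\emptyset\ne U\subsetneq B$. We show more precisely that $\alpha|_{X_U}$ is not a finite sum $\sum_\nu e^2(q_\nu)$ with $q_\nu\in I^2(X_U,L_\nu)$, for any line bundles $L_\nu$ on $X_U$ (not only the chosen representatives). Suppose that it is. Proposition~\ref{prop:condition} gives $b_\nu\in H^2(X_U,\mathbb F_2)$ mapping to $e^2(q_\nu)$ with $b_\nu^2+b_\nu c_1(L_\nu)\in A(X_U)$. By \eqref{eq:kummer},
\[
b|_{X_U}=\sum_\nu b_\nu+c_1(L')
\]
for some $L'\in\mathrm{Pic}(X_U)$. Restrict to $A$ and apply the additive map $\kappa:\Phi\to\mathbb F_4$. By Lemma~\ref{lem:line}, $c_1(L')|_A$ is $0$ modulo $2$. By Proposition~\ref{prop:solutions}, each $\kappa(b_\nu|_A)$ lies in $\{0,\kappa_0\}$, which is a subgroup of $\mathbb F_4$. Hence $\kappa(\varphi)\in\{0,\kappa_0\}$, a contradiction.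

\emph{Part (1), which is the case $U=B$ of (2).} If $\alpha$ were a sum of Clifford invariants of forms on $X$, restricting these forms to $X_U$ for some $\emptyset\ne U\subsetneq B$ would write $\alpha|_{X_U}$ as such a sum, which we have just excluded.

\emph{Part (3).} Suppose $\alpha|_{X_\eta}$ is a sum of Clifford invariants of finitely many forms on $X_\eta$ with trivial discriminant, with values in line bundles on $X_\eta$. The line bundles, the forms and the splittings of their discriminant algebras extend to $X_U$ for some $\emptyset\ne U\subsetneq B$. The equality of Brauer classes holds over $X_U$, since $\mathrm{Br}(X_U)\hookrightarrow\mathrm{Br}(\mathbb C(X))$. This is again excluded. \qed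

\section{Cohomological dimension at most two}\label{sec:low}

In this section we prove Theorem~\ref{thm:low}. Let $X$ be noetherian, regular and integral, with $2$ invertible and $cd_2(K)\le2$. The idea is to take a form over $K$ with the right Clifford invariant. The hypothesis makes its residues vanish, so that it extends in codimension one, and also forces $\dim X\le2$, so that reflexive sheaves are locally free.

\subsection{Dimensions}
Let $R$ be a discrete valuation ring in which $2$ is invertible, with fraction field $F$ and residue field $k$. We claim that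
\begin{equation}\label{eq:cd}
cd_2(k)+1\le cd_2(F).
\end{equation}
Let $F^h$ be the fraction field of the henselization of $R$. It is separable algebraic over $F$. If $cd_2(k)\ge n$, there are $n'\ge n$ and a finite separable extension $k'/k$ with $H^{n'}(k',\mathbb Z/2)\ne0$. For the unramified extension $F'/F^h$ with residue field $k'$, the residue map $H^{n'+1}(F',\mathbb Z/2)\to H^{n'}(k',\mathbb Z/2)$ is onto: every class on $k'$ lifts to an unramified class on $F'$, and its cup product with the class of a uniformizer has the given residue. So $H^{n'+1}(F',\mathbb Z/2)\neq0$ with $F'$ separable algebraic over $F$, and $cd_2(F)\ge n+1$. This proves \eqref{eq:cd}. In particular $cd_2(k(x))\le1$ for every point $x\in X$ of codimension one.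

Let $S$ be a local ring of $X$, with regular system of parameters $r_1,\dots,r_d$. The quotients $S/(r_1,\dots,r_\nu)$ are regular local rings, hence domains, and the fraction field of each is the residue field at a codimension-one point of the spectrum of the previous one. Applying \eqref{eq:cd} $d$ times gives $d\le cd_2(K)\le2$. So $\dim X\le2$.

\subsection{The generic form has no residues}
Let $\alpha\in{}_2\mathrm{Br}(X)$. By Merkurjev's theorem there is a form $(V,q)$ over $K$ with class in $I^2(K)$ and $e^2(q)=\alpha_K$. At a point $x$ of codimension one the second residue $\partial_x$ (for some uniformizer) maps $I^2(K)$ to $I^1(k(x))$, and $e^1(\partial_xq)=\partial_xe^2(q)=\partial_x\alpha_K=0$ because $\alpha$ is defined at $x$. So $\partial_xq\in I^2(k(x))$. Since $cd_2(k(x))\le1$, all quaternion algebras over $k(x)$ split, so all $2$-fold Pfister forms over $k(x)$ are hyperbolic. These forms generate $I^2(k(x))$, which is therefore $0$. Thus $\partial_xq=0$ for all $x$ of codimension one.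

\subsection{Unimodular lattices in codimension one}
Let $R=\mathcal O_{X,x}$ with $x$ of codimension one and uniformizer $\varpi$. Diagonalizing $q$, take an $R$-lattice $M=M_1\perp M_2$ in $V$ with $M_1$ unimodular and with bilinear form $\varpi u$ on $M_2$, where $u$ is unimodular. As $\partial_xq=[\bar u]=0$, the reduction $\bar u$ has a Lagrangian $\bar N\subset M_2/\varpi M_2$. Let $\tilde N\subset M_2$ be its preimage. Since $u(\tilde N,\tilde N)\subset\varpi R$, the form $\varpi u$ is integral on $\varpi^{-1}\tilde N$. The quotient $\varpi^{-1}\tilde N/M_2\cong\bar N$ has length $\frac12\mathrm{rk}\,M_2$, so passing from $M_2$ to $\varpi^{-1}\tilde N$ lowers the valuation of the discriminant by $\mathrm{rk}\,M_2$, from $\mathrm{rk}\,M_2$ to $0$. So $M_1\perp\varpi^{-1}\tilde N$ is a unimodular lattice in $V$.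

\subsection{Extension over $X$}
Choose a lattice in $V$ that is unimodular over a dense open subset, and replace it at the finitely many remaining points of codimension one by unimodular lattices as above. Let $\mathcal E\subset V$ be the intersection of these lattices over all points of codimension one. It is a coherent reflexive sheaf: the lattices define a vector bundle on an open subset whose complement has codimension at least $2$, and $\mathcal E$ is the double dual of any coherent extension of it. As $X$ is regular and $\dim X\le2$, $\mathcal E$ is locally free. The bilinear form is integral on $\mathcal E$, since functions regular in codimension one are regular; as $2$ is invertible, so is $q$. The adjoint map $\mathcal E\to\mathcal Hom(\mathcal E,\mathcal O_X)$ is an isomorphism in codimension one between reflexive sheaves, hence an isomorphism. So $q$ extends to a regular $\mathcal O_X$-valued form on $X$. As $H^1_{\mathrm{et}}(X,\mathbb Z/2)\hookrightarrow H^1(K,\mathbb Z/2)$, its discriminant is trivial and its class lies in $I^2(X,\mathcal O_X)$. As $\mathrm{Br}(X)\hookrightarrow\mathrm{Br}(K)$,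 its Clifford invariant is $\alpha$. This proves Theorem~\ref{thm:low}. \qed

\begin{thebibliography}{9}
\bibitem{Auel} Asher Auel, \emph{Surjectivity of the total Clifford invariant and Brauer dimension}, arXiv:1108.5728 (2011).
\end{thebibliography}
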